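
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem*{question}{Question}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\numberwithin{equation}{section}

\title{Connectivity and diameter of the friends-and-strangers graph\\ of two random graphs}


\begin{abstract}
For graphs $X$ and $Y$ on $n$ vertices, the friends-and-strangers graph $\mathsf{FS}(X,Y)$ has as vertices the $n!$ bijections $V(X)\to V(Y)$; two bijections are adjacent if they differ by exchanging the images of two vertices that are adjacent in $X$ and whose images are adjacent in $Y$. Let $X\sim\mathcal G(n,p)$ and $Y\sim\mathcal G(n,q)$ be independent. We prove that if $pq\ge 3\cdot 10^4\,\frac{\log n}{n}$ and $n$ is large, then with probability at least $1-n^{-4}$ the graph $\mathsf{FS}(X,Y)$ is connected and has diameter at most $15000\,n(\log n)^5$. This gives a positive answer to a question of Akella and Li, who asked for polynomial diameter. The exponent $1$ of $n$ cannot be lowered. In the opposite direction, if $pq\le\frac1{40}\frac{\log n}{n}$, then $\mathsf{FS}(X,Y)$ is disconnected with high probability.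
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The graph and the question}

Let $X$ and $Y$ be graphs on $n$ vertices. We think of the vertices of $X$ as people, with edges joining friends, and of the vertices of $Y$ as positions, with edges along which one can move. The \emph{friends-and-strangers graph} $\mathsf{FS}(X,Y)$ has as its vertices the $n!$ bijections $\sigma\colon V(X)\to V(Y)$, that is, the ways to place the people on the positions. Two bijections $\sigma,\sigma'$ are adjacent if $\sigma'=\sigma\circ(u\ v)$ for some $u,v$ with $uv\in E(X)$ and $\sigma(u)\sigma(v)\in E(Y)$: two friends who stand on adjacent positions change places. Such a step is called a \emph{friendly swap}. The diameter of a connected component is the largest distance between two of its vertices.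

Two extreme cases show what the definition contains. If $Y$ is complete, a swap is just a transposition of two friends. If moreover $X$ is connected, then conjugating along a path of $X$ exchanges any two people in at most $2n-3$ swaps, and every permutation is a product of at most $n-1$ transpositions, so $\mathsf{FS}(X,Y)$ is connected with diameter less than $2n^2$. If instead $X$ is a star with center $u$, then every swap involves $u$, and $\mathsf{FS}(X,Y)$ is the sliding puzzle on the board $Y$ in which $u$ plays the role of the blank. Both cases will return inside the proof.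

The map $\sigma\mapsto\sigma^{-1}$ is an isomorphism
\begin{equation}\label{eq:sym}
\mathsf{FS}(X,Y)\cong\mathsf{FS}(Y,X),\qquad\text{because}\quad (\sigma\circ(u\ v))^{-1}=\sigma^{-1}\circ(\sigma(u)\ \sigma(v)),
\end{equation}
so people and positions play symmetric roles.

Let $\mathcal G(n,p)$ be the random graph on $n$ vertices in which each edge is present independently with probability $p$, and let $X\sim\mathcal G(n,p)$ and $Y\sim\mathcal G(n,q)$ be independent, where $p=p(n)$ and $q=q(n)$. ``With high probability'' (w.h.p.) means with probability tending to $1$ as $n\to\infty$. Akella and Li \cite{AL} ask: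

\begin{question}
Let $p,q$ be probabilities and $c$ a constant for which $pq\ge\frac{c\log n}{n}$. Is it true w.h.p.\ that $\mathsf{FS}(\mathcal G(n,p),\mathcal G(n,q))$ has connected components with $\mathrm{poly}(n)$ diameter?
\end{question}

Here $c$ is a sufficiently large constant, and the polynomial bound $n^C$ should not depend on the sequences $p(n),q(n)$ or on the sampled graphs.

\subsection{What to expect}

Why is $\log n/n$ the natural scale for $pq$? For a fixed bijection $\sigma$, the pairs that may be swapped, $uv\in E(X)$ with $\sigma(u)\sigma(v)\in E(Y)$, form a random graph distributed as $\mathcal G(n,pq)$. Near $pqn=\log n$ this graph loses its isolated vertices, so for larger $pq$ every person can move in a \emph{typical} bijection. One is led to guess that $\mathsf{FS}(X,Y)$ becomes connected at $pq\asymp\log n/n$. As to the diameter, a permutation that is an $n$-cycle is not a product of fewer than $n-1$ transpositions, so if $\mathsf{FS}(X,Y)$ is connected, its diameter is at least $n-1$; if mixing is efficient, it should not be much more.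

The obstacle is that the question concerns all $n!$ bijections, and not all of them look typical. If $\deg_X(u)+\deg_Y(y)\le n-1$, there is a bijection $\sigma$ with $\sigma(u)=y$ in which $u$ cannot move at all: put every friend of $u$ on a position outside $N_Y(y)\cup\{y\}$. So there can be stuck people. The proof has to show that there are few of them in each bijection, and that the others can set them free.

\subsection{Results}

Throughout, $\log$ is the natural logarithm and $c_0=3\cdot10^4$.

\begin{theorem}\label{thm:A}
There is an absolute constant $n_0$ such that for all $n\ge n_0$ and all $p,q\in[0,1]$ with $pq\ge c_0\frac{\log n}{n}$, with probability at least $1-n^{-4}$ the graph $\mathsf{FS}(X,Y)$ is connected and has diameter at most $15000\,n(\log n)^5$.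
\end{theorem}

Hence the question has a positive answer for every $c\ge c_0$: w.h.p.\ there is a single component, and its diameter is at most $n^C$ for large $n$, where $C=2$, or any $C>1$, will do.

\begin{theorem}\label{thm:B}
Under the hypotheses of Theorem~\ref{thm:A}, with $r=\min(p,q)$, w.h.p.
\[
\operatorname{diam}\mathsf{FS}(X,Y)\ \ge\ \max\Big\{\,n-1,\ \frac n4\Big\lfloor\frac{\log n}{2\log(8rn+1)}\Big\rfloor\Big\}.
\]
Consequently the diameter is $n^{1+o(1)}$ w.h.p. For $c\ge c_0$ call $C$ \emph{admissible} if, for all sequences with $p(n)q(n)\ge c\log n/n$ for all large $n$, w.h.p.\ every component of $\mathsf{FS}(X,Y)$ has diameter at most $n^C$. Then the set of admissible exponents is exactly $(1,\infty)$.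
\end{theorem}

\begin{theorem}\label{thm:C}
If $pq\le\frac1{40}\frac{\log n}{n}$, then w.h.p.\ $\mathsf{FS}(X,Y)$ is disconnected, and the convergence is uniform in $p,q$. Together with Theorem~\ref{thm:A}, the connectivity threshold is $pq=\Theta(\log n/n)$, uniformly over all $p,q$.
\end{theorem}

We do not determine the optimal constant in the threshold, which lies between $\frac1{40}$ and $3\cdot10^4$, nor the exact polylogarithmic factor in the diameter, nor the diameters of the components when $pq<c_0\log n/n$.

Section~\ref{sec:idea} explains the method on two small cases. Sections~\ref{sec:typical}--\ref{sec:proofA} prove Theorem~\ref{thm:A}. Sections~\ref{sec:lower} and~\ref{sec:below} prove Theorems~\ref{thm:B} and~\ref{thm:C}. They do not depend on the proof of Theorem~\ref{thm:A}: they use only its statement, the symmetry \eqref{eq:sym} and the tail bound \eqref{eq:upper}.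

\section{The idea on two small cases}\label{sec:idea}

\subsection{A person as a blank}\label{sec:blank}

Fix a bijection $\sigma$ and a person $u$, and let $S$ consist of the position of $u$ and the positions of the friends of $u$. Everybody on $S$ other than $u$ is a friend of $u$, so $u$ may walk about in $Y[S]$ as the blank of a sliding puzzle. A position $y$ is adjacent in $Y$ to
\[
\big|\{x:\ x\in N_X(u),\ \sigma(x)\in N_Y(y)\}\big|
\]
positions of friends of $u$. If this number is large for every $y\in S$, the board $Y[S]$ has large minimum degree.

The smallest board on which our mechanism is visible is $K_4$ minus an edge. Let its vertices be $v,w,a,b$, with all edges present except $ab$; put the blank on $v$ and pebbles $1,2,3$ on $w,a,b$. Let the blank walk $v\to w\to a\to v$. First pebble $1$ moves to $v$, then pebble $2$ moves to $w$, then pebble $1$ moves from $v$ to $a$. The blank is back, and the contents of $w$ and $a$ have been exchanged: the walk effects $\alpha=(w\ a)$. Likewise $v\to w\to b\to v$ effects $\beta=(w\ b)$. The commutator $\alpha\beta\alpha^{-1}\beta^{-1}=(\alpha\beta)^2=(w\ a\ b)$ is a $3$-cycle, effected by $12$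 moves, and since $\alpha$ is odd, all $3!$ arrangements with the blank on $v$ can be reached.

For two longer cycles that share exactly the edge $vw$, the permutations $\alpha$ and $\beta$ become longer cycles, but their supports still meet only in $w$, and therefore their commutator is still a $3$-cycle. This is how we produce short rearrangements on a general board. Even permutations come from $3$-cycles; for odd ones we need a closed walk of odd length. Without it odd rearrangements are out of reach: on a bipartite board a blank that has returned to its vertex has made an even number of moves, and each move is a transposition of contents, so only even rearrangements can occur.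

\subsection{One stuck person}\label{sec:stuck}

Now suppose that only one person $u^*$, standing on $y^*$, is stuck, while within $W=V(X)\setminus\{u^*\}$ any two people can be exchanged cheaply, by the mechanism just described. Suppose also that every person has at least $pn/2$ friends in $W$ and that every position has at least $qn/2$ neighbors other than $y^*$; for $u^*$ and $y^*$, only the meetings are missing. Rearrange $W$ according to a uniformly random bijection onto the same positions. The number of friends of $u^*$ who now stand on neighbors of $y^*$ is hypergeometric with mean at least $(pn/2)(qn/2)/n=pqn/4$. By the Chernoff bound \eqref{eq:half} below it is less than $pqn/8$ with probability at most $e^{-pqn/32}$, which is at most $n^{-900}$ if $pqn\ge c_0\log n$. So almost every rearrangement of $W$ frees $u^*$, and the same computation shows that it keeps everybody else free.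

There is one catch. A rearrangement of $W$ is carried out through up to $n$ exchanges, and for each of them we need the configuration at \emph{that} time to be still favorable. The final bijection is random and the initial one is favorable by assumption, but what about the times in between? The remedy is to bring the people to their destinations one by one in a random order. During the first half of the process many of the original meetings have not yet been touched; during the second half so many people are already in their random final positions that they suffice. This is Lemma~\ref{lem:shuffle}.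

\subsection{The plan}

For every bijection $\sigma$ we find a set $W_0$ of all but at most $n/400$ people within which exchanges are cheap. This is a union bound over all $n!$ bijections: if no such $W_0$ existed, one could find $k\approx n/1000$ bad pairs $(u,y)$ whose badness is decided by disjoint sets of potential edges. Each is bad with probability at most $n^{-2499}$, and $n^{-2499k}$ is small even after multiplication by $n!$ and by the number $n^{2k}$ of choices of the pairs. Then we shuffle $W_0$, add to it those people who have many friends in $W_0$ and whose positions have many neighbors among the positions of $W_0$, and repeat. Each round at least halves the number of remaining people, so after $O(\log n)$ rounds everybody is free. A last shuffle reaches more than half of all bijections. As this is true from every starting point, any two bijections are joined by a short path.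

\section{Three properties of the random graphs}\label{sec:typical}

\subsection{Conventions and tail bounds}

In Sections~\ref{sec:typical}--\ref{sec:proofA} we assume $pq\ge c_0L/n$, where $L=\log n$, and that $n$ is so large that $L\ge27$. Put
\[
\mu=pqn\ge c_0L,\quad r_0=\lceil\log_2 n\rceil,\quad D=2r_0+1,\quad d_0=200L,\quad d_1=220L,\quad d_2=3520L=16d_1 .
\]
Since $p,q\le1$, also $pn\ge\mu\ge c_0L$ and $qn\ge\mu\ge c_0L$. Since $D\le 2L/\log2+3$, the assumption $L\ge 27$ gives $13\le D\le3L$. We write $N_G(v)$ for the neighborhood of $v$ in $G$ and $G[S]$ for the subgraph of $G$ induced on $S$.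

The size of the intersection of a fixed $b$-set with a uniformly random $a$-subset of an $N$-set is called hypergeometric; its mean is $ab/N$. If $Z$ is binomial or hypergeometric with mean $m>0$, then
\begin{equation}\label{eq:chernoff}
\Pr(Z\le m-t)\le e^{-t^2/(2m)}\qquad(t\ge0);
\end{equation}
see \cite{Hoeffding} and \cite[Theorems 2.1 and 2.10]{JLR}. If $m\ge m'>0$, then $t=m-m'/2\ge m/2$ gives
\begin{equation}\label{eq:half}
\Pr(Z\le m'/2)\le e^{-m/8}\le e^{-m'/8}.
\end{equation}
For upper tails we use the following: if $x>0$ and $eMq\le x$, then
\begin{equation}\label{eq:upper}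
\Pr(\mathrm{Bin}(M,q)\ge x)\le(eMq/x)^x .
\end{equation}
Indeed, with $h=\lceil x\rceil$ the probability is at most $\binom Mh q^h\le(eMq/h)^h\le(eMq/x)^h\le(eMq/x)^x$, the last step because the base is at most $1$.

We also need one consequence of \eqref{eq:chernoff}. Let $n'\ge0.9n$. The function $m\mapsto(m-x)^2/(2m)=\frac m2-x+\frac{x^2}{2m}$ is increasing for $m>x$. With $x=pn/2$ and $m=pn'\ge0.9pn$ this gives
\begin{equation}\label{eq:degree}
\Pr\big(\mathrm{Bin}(n',p)<pn/2\big)\le\exp\Big(-\frac{0.4^2}{1.8}\,pn\Big)\le e^{-pn/12}\le n^{-2500},
\end{equation}
and likewise with $q$ in place of $p$.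

\subsection{Rich, thick and good configurations}

\begin{definition}\label{def:rich}
For a bijection $\sigma\colon V(X)\to V(Y)$, a set $W\subseteq V(X)$, and $u\in V(X)$, $y\in V(Y)$, let
\[
M^W_\sigma(u,y)=\big|\{x\in W:\ x\in N_X(u),\ \sigma(x)\in N_Y(y)\}\big| .
\]
The pair $(W,\sigma)$ is
\begin{itemize}
\item \emph{$d$-rich} if $M^W_\sigma(u,y)\ge d$ for all $u\in W$ and $y\in\sigma(W)$;
\item \emph{thick} if $|N_X(u)\cap W|\ge pn/2$ for all $u\in W$ and $|N_Y(y)\cap\sigma(W)|\ge qn/2$ for all $y\in\sigma(W)$;
\item \emph{good} if it is thick and $d_2$-rich.
\end{itemize}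
\end{definition}

Richness makes exchanges in $W$ cheap at the present moment, as in Section~\ref{sec:blank}. By itself it would not survive a shuffle, since it bounds the number of friends of $u$ in $W$ from below by $d$ only, and two sets of about $\log n$ people and positions need not meet at all after a random rearrangement. Thickness is what makes the mean $\mu/4$ of Section~\ref{sec:stuck} available.

Two observations will be used repeatedly.
\begin{itemize}
\item[(O1)] $M^W_\sigma(u,y)$, $|N_X(u)\cap W|$ and $|N_Y(y)\cap\sigma(W)|$ do not decrease when $W$ is enlarged.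
\item[(O2)] If $x,x'\in W$ and $\sigma'=\sigma\circ(x\ x')$, then $\sigma'(W)=\sigma(W)$ and $|M^W_{\sigma'}(u,y)-M^W_\sigma(u,y)|\le1$. For let $A=N_X(u)\cap W$, so that $M^W_\sigma(u,y)=|\sigma(A)\cap N_Y(y)|$; the set $\sigma'(A)$ is either $\sigma(A)$ or $\sigma(A)$ with one element replaced by another.
\end{itemize}

\subsection{The properties}

\begin{itemize}
\item[(P1)] For $G\in\{X,Y\}$: every nonempty induced subgraph $H$ of $G$ with minimum degree at least $d_0$ has diameter at most $D$, and every vertex of $H$ lies on a closed walk in $H$ of odd length at most $D$.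
\item[(P2)] For every $U\subseteq V(X)$ with $|U|\le n/400$, at most $|U|/4$ vertices of $U$ have fewer than $pn/2$ $X$-neighbors outside $U$. The same holds for $U\subseteq V(Y)$, with $Y$ and $q$ in place of $X$ and $p$.
\item[(P3)] For every bijection $\sigma$ there is $W_0\subseteq V(X)$ with $|V(X)\setminus W_0|\le n/400$ such that $(W_0,\sigma)$ is good.
\end{itemize}

In (P1), note that $d_0=200\log n$ does not depend on $p$ or $q$. This is essential: the boards to which (P1) will be applied are of the form $Y[S]$, where $S$ consists of the positions of one person and of that person's friends in a set $W$. All we shall know is that their minimum degree is at least a multiple of $\log n$, and this may be far below the degrees of $Y$. As $S$ depends on $X$ and on $\sigma$, the statement has to cover all induced subgraphs at once.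

\begin{lemma}\label{lem:P1}
\textup{(P1)} fails with probability at most $6n^{-5}$.
\end{lemma}

\begin{proof}
We treat $Y$ and show that the failure probability is at most $3n^{-5}$; the proof for $X$ is the same with $p$ in place of $q$. Let $a=\lceil3L/q\rceil\le4L/q$. Consider two statements:
\begin{itemize}
\item[(J)] any two disjoint sets of $a$ vertices are joined by an edge of $Y$;
\item[(S)] every set of $k$ vertices with $1\le k\le32L/q$ spans fewer than $kd_0/4=50kL$ edges of $Y$.
\end{itemize}
Statement (J) fails with probability at most $n^{2a}(1-q)^{a^2}\le n^{2a}e^{-qa\cdot a}\le n^{2a}e^{-3La}=n^{-a}\le n^{-5}$.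

For (S), a given $k$-set violates it with probability $\Pr\big(\mathrm{Bin}(\binom k2,q)\ge50kL\big)$. Since
\[
\frac{e\binom k2q}{50kL}\le\frac{ekq}{100L}\le0.32\,e<0.87,
\]
the bound \eqref{eq:upper} shows that this probability is at most $0.87^{50kL}\le n^{-6k}$, because $50\log(1/0.87)>6.9$. So (S) fails with probability at most $\sum_{k\ge1}n^kn^{-6k}\le2n^{-5}$.

Assume now (J) and (S), and let $H$ be a nonempty induced subgraph of $Y$ with minimum degree at least $d_0$.

\emph{Small sets double.} Let $\emptyset\ne A\subseteq V(H)$ with $|A|\le4a$, and let $B=A\cup N_H(A)$, where $N_H(A)$ is the set of vertices with an $H$-neighbor in $A$. All edges of $H$ at $A$ lie inside $B$, so $B$ spans at least $|A|d_0/2$ edges. If $|B|\le2|A|$, then $|B|\le8a\le32L/q$, and $B$ spans at least $|B|d_0/4$ edges, contrary to (S). So $|B|>2|A|$.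

\emph{Diameter.} Let $B_r(v)$ be the ball of radius $r$ around $v$ in $H$. If $|B_{r_0}(v)|\le4a$, the doubling applies at all radii $0,1,\dots,r_0-1$ and gives $|B_{r_0}(v)|>2^{r_0}\ge n$, which is absurd. So $|B_{r_0}(v)|>4a$ for every $v$. Two such balls either intersect or are joined by an edge of $Y$, by (J), and this edge lies in $H$ because $H$ is induced. Hence $\operatorname{diam}H\le2r_0+1=D$.

\emph{Odd closed walks.} At least $2a$ vertices of $B_{r_0}(v)$ have distances from $v$ of the same parity. By (J) applied to two disjoint $a$-sets of such vertices, two of them, say $s$ and $t$, are adjacent. Going from $v$ to $s$ along a shortest path, then to $t$, then back to $v$ along a shortest path, is a closed walk of odd length at most $2r_0+1=D$.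
\end{proof}

\begin{lemma}\label{lem:P2}
\textup{(P2)} fails with probability at most $2n^{-600}$.
\end{lemma}

\begin{proof}
Fix $U\subseteq V(X)$ with $|U|=s$, $1\le s\le n/400$. The events that $u$ has fewer than $pn/2$ neighbors outside $U$, for $u\in U$, depend on disjoint sets of pairs, so they are independent. By \eqref{eq:degree} with $n'=n-s$ each has probability at most $n^{-2500}$. Hence more than $s/4$ of them occur with probability at most $2^sn^{-625s}$, and some $U$ violates the claim with probability at most $\sum_{s\ge1}n^s2^sn^{-625s}\le n^{-600}$. The same holds for $Y$.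
\end{proof}

\begin{lemma}\label{lem:P3}
\textup{(P3)} fails with probability at most $n^{-n}$.
\end{lemma}

\begin{proof}
Let $k=\lceil n/1000\rceil$; then $2k\le n/400$, since $n\ge4000$. Given $\sigma$, we remove bad people and positions one pair at a time. Put $R_0=\emptyset$. At step $i\ge1$ let $W=V(X)\setminus R_{i-1}$. If $(W,\sigma)$ is good, stop. Otherwise there is a pair $(u_i,y_i)\in W\times\sigma(W)$ with
\begin{equation}\label{eq:bad}
M^W_\sigma(u_i,y_i)<d_2\quad\text{or}\quad|N_X(u_i)\cap W|<pn/2\quad\text{or}\quad|N_Y(y_i)\cap\sigma(W)|<qn/2 .
\end{equation}
(If $d_2$-richness fails, take a pair at which it fails; if thickness fails at a person $u$, take $(u,\sigma(u))$; if it fails at a position $y$, take $(\sigma^{-1}(y),y)$.) Put $R_i=R_{i-1}\cup\{u_i,\sigma^{-1}(y_i)\}$.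

If the process stops at some step $i\le k$, then $W_0=V(X)\setminus R_{i-1}$ has the required properties, as $|R_{i-1}|\le2k\le n/400$. Otherwise we obtain $k$ pairs $(u_i,y_i)$. At each step both $u_i$ and $\sigma^{-1}(y_i)$ lie outside $R_{i-1}$, so the $u_i$ are distinct and the $y_i$ are distinct. Let $R=R_k=\{u_i,\sigma^{-1}(y_i):i\le k\}$ and $W^*=V(X)\setminus R$. By (O1), condition \eqref{eq:bad} remains true for each $i$ when $W$ is replaced by the smaller set $W^*$. Let $E_i$ be the event that \eqref{eq:bad} holds with $W^*$ in place of $W$. Passing to the common set $W^*$ makes the events independent, as we now see.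

Fix $\sigma$ and a list of $k$ pairs with distinct $u_i$ and distinct $y_i$. This determines $R$ and $W^*$, and $|W^*|\ge n-2k\ge0.9n$. The event $E_i$ depends only on the $X$-pairs between $u_i\in R$ and $W^*$ and on the $Y$-pairs between $y_i\in\sigma(R)$ and $\sigma(W^*)$. For different $i$ these sets of pairs are disjoint, so $E_1,\dots,E_k$ are independent. Since $X$ and $Y$ are independent,
\[
M^{W^*}_\sigma(u_i,y_i)=\sum_{x\in W^*}\mathbf 1[u_ix\in E(X)]\,\mathbf 1[y_i\sigma(x)\in E(Y)]\ \sim\ \mathrm{Bin}(|W^*|,pq),
\]
with mean $m\ge0.9\mu\ge27000L\ge2d_2$. By \eqref{eq:half} it is less than $d_2$ with probability at most $e^{-m/8}\le n^{-3375}$. The other two alternatives in \eqref{eq:bad} have probability at most $n^{-2500}$ each, by \eqref{eq:degree}. So $\Pr(E_i)\le3n^{-2500}\le n^{-2499}$.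

There are at most $n^n$ bijections and at most $n^{2k}$ lists. Hence (P3) fails with probability at most $n^{n}n^{2k}n^{-2499k}=n^{n-2497k}\le n^{-n}$, because $k\ge n/1000$.
\end{proof}

Together, (P1)--(P3) hold with probability at least $1-6n^{-5}-2n^{-600}-n^{-n}\ge1-n^{-4}$. From here to the end of Section~\ref{sec:proofA}, $X$ and $Y$ are \textbf{fixed} graphs satisfying (P1)--(P3), and $\operatorname{dist}$ is distance in $\mathsf{FS}(X,Y)$. Random choices will still be made, but only of bijections and orderings.

\section{Cheap exchanges in rich configurations}\label{sec:cheap}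

We first solve the sliding puzzle on a board of large minimum degree, and then use each person of a rich configuration as a blank.

\begin{lemma}\label{lem:puzzle}
Let $H$ be an induced subgraph of $Y$ with minimum degree at least $d_0+D+3$. Place a blank on one vertex of $H$ and distinct pebbles on all others. A move exchanges the blank with the pebble on an adjacent vertex of $H$. Then for any placement and any pebble $f$, the placement obtained by exchanging the blank and $f$ can be reached in at most $15D^3$ moves.
\end{lemma}

\begin{proof}
Deleting at most $D+3$ vertices leaves minimum degree at least $d_0$. So by (P1),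
\begin{equation}\label{eq:robust}
\text{for every } Z\subseteq V(H) \text{ with } |Z|\le D+3,\ \text{the graph } H-Z \text{ is nonempty with diameter at most } D.
\end{equation}
A sequence of moves corresponds to a walk of the blank. A walk effects a permutation of $V(H)$, which sends each vertex to the vertex where its content ends up. This permutation depends only on the walk; performing one walk after another composes the permutations; and the reversed walk effects the inverse permutation. Products of permutations are read from right to left.

\emph{(a) A $3$-cycle somewhere.} Let $vw\in E(H)$. Choose neighbors $v'$ of $v$ and $w'$ of $w$ in $H-\{v,w\}$, possibly $v'=w'$, and a shortest path from $v'$ to $w'$ in $H-\{v,w\}$. Its length is at most $D$ by \eqref{eq:robust}. Together with $v$, $w$ and the edge $vw$ it forms a cycle $C_1$ with $3\le|C_1|\le D+3$. All degrees exceed $D+3$, so $v$ and $w$ both have neighbors in $H-V(C_1)$. Repeating the construction with $H-V(C_1)$ in place of $H-\{v,w\}$, again by \eqref{eq:robust}, gives a cycle $C_2$ through the edge $vw$ with $3\le|C_2|\le D+3$ and $V(C_1)\cap V(C_2)=\{v,w\}$.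

Let the blank start at $v=b_0$ and walk once around $C_i=b_0b_1\cdots b_{\ell-1}b_0$. The first move brings the content of $b_1$ to $b_0$; the next moves bring the content of $b_j$ to $b_{j-1}$ for $j=2,\dots,\ell-1$; the last move brings the original content of $b_1$ from $b_0$ to $b_{\ell-1}$. So the walk effects a cyclic permutation $\alpha_i$ of $V(C_i)\setminus\{v\}$, a set with at least two elements. Write $\alpha=\alpha_1$ and $\beta=\alpha_2$. Then $\operatorname{supp}\alpha\cap\operatorname{supp}\beta=\{w\}$.

Let $\tau=(w\ \alpha(w))$. The point $\alpha(w)\ne w$ lies in $\operatorname{supp}\alpha$, hence not in $\operatorname{supp}\beta$. So $\alpha$ and $\tau$ agree on $\operatorname{supp}\beta$: both send $w$ to $\alpha(w)$ and fix the other points of $\operatorname{supp}\beta$. Therefore $\alpha\beta\alpha^{-1}=\tau\beta\tau$, and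
\[
\alpha\beta\alpha^{-1}\beta^{-1}=\tau\cdot\beta\tau\beta^{-1}=(w\ \ \alpha(w))\,(\beta(w)\ \ \alpha(w)).
\]
The points $w,\alpha(w),\beta(w)$ are distinct, so this is a $3$-cycle. Thus there are distinct vertices $x_1,x_2,x_3\ne v$ and a closed walk $\gamma$ from $v$ of length at most $4(D+3)$ that moves the content of $x_1$ to $x_2$, that of $x_2$ to $x_3$, that of $x_3$ to $x_1$, and fixes everything else.

\emph{(b) Moving one pebble.} Let $|Z|\le2$, let the blank and a pebble $g$ lie in $H-Z$, and let $x\in V(H-Z)$. Take a path of length at most $D$ in $H-Z$ from the vertex of $g$ to $x$. When $g$ is on $s$ and the next vertex of the path is $t$, walk the blank to $t$ inside $H-Z-s$, which takes at most $D$ moves by \eqref{eq:robust}, and then exchange it with $g$. In this way $g$ reaches $x$ in at most $D(D+1)$ moves, the contents of $Z$ are untouched, and the blank stays in $H-Z$.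

\emph{(c) Arbitrary $3$-cycles.} Let $g_1,g_2,g_3$ be distinct pebbles. Use (b) with $Z=\emptyset$, $\{x_1\}$, $\{x_1,x_2\}$ to bring $g_1,g_2,g_3$ in turn to $x_1,x_2,x_3$, and then walk the blank to $v$ in $H-\{x_1,x_2,x_3\}$. Let $\omega$ be the whole walk; its length is at most $3D(D+1)+D$. Now perform $\omega$, then $\gamma$, then $\omega$ reversed. The net effect is that $g_1$ goes to the original vertex of $g_2$, $g_2$ to that of $g_3$, $g_3$ to that of $g_1$, and everything else, including the blank, returns to its place. The number of moves is at most
\[
2(3D^2+4D)+4(D+3)=6D^2+12D+12\le7D^2,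
\]
since $D\ge13$.

\emph{(d) The exchange.} Let the blank be on $v_0$ and $f$ on $v_1$. The target placement has the blank on $v_1$, $f$ on $v_0$, and everything else as before. Walk the blank to $v_1$ along a path of length at most $D$. The current placement and the target now both have the blank on $v_1$, and they agree off the path. If the permutation carrying the current placement to the target is odd, let the blank traverse a closed walk from $v_1$ of odd length at most $D$, which exists by (P1). Every move is a transposition of contents, so the parity changes, and the blank is again on $v_1$.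

Now the permutation is even, and at most $2D$ pebbles are misplaced, for the two walks meet at most $2D$ vertices other than $v_1$. As long as some pebble is misplaced, at least three are, because an even permutation other than the identity moves at least three points. Take a misplaced pebble $g_1$, the pebble $g_2$ occupying the target vertex of $g_1$ (this vertex does not hold the blank, which is on its own target vertex, and $g_2$ is misplaced too), and a third misplaced pebble $g_3$. Applying (c) puts $g_1$ in its place, preserves evenness, and moves only misplaced pebbles, so the number of misplaced pebbles drops. After at most $2D$ applications we are done. The total number of moves is at most $2D+2D\cdot7D^2\le15D^3$.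
\end{proof}

The next lemma exchanges two arbitrary people of $W$, friends or not, by passing along a path of friends.

\begin{lemma}\label{lem:exchange}
If $(W,\sigma)$ is $d_1$-rich and $x,x'\in W$ are distinct, then $\operatorname{dist}(\sigma,\sigma\circ(x\ x'))\le30D^4$.
\end{lemma}

\begin{proof}
\emph{Friends.} Let $(W,\pi)$ be $(d_0+D+3)$-rich and let $u,f\in W$ with $uf\in E(X)$. Put $S=\pi(N_X(u)\cap W)\cup\{\pi(u)\}\subseteq\pi(W)$ and $H=Y[S]$. Each $y\in S$ has at least $M^W_\pi(u,y)\ge d_0+D+3$ neighbors in $S$. Everybody on $S$ other than $u$ is a friend of $u$, so if $u$ is the blank, then every move of Lemma~\ref{lem:puzzle} on $H$ is a friendly swap. As $f$ stands on $S$, we get $\operatorname{dist}(\pi,\pi\circ(u\ f))\le15D^3$.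

\emph{Arbitrary pairs.} For $u\in W$ we have $|N_X(u)\cap W|\ge M^W_\sigma(u,\sigma(u))\ge d_1\ge d_0$. So (P1), applied to $X[W]$, gives a path $x=z_0,z_1,\dots,z_j=x'$ in $X[W]$ with $j\le D$. Let $t_i=(z_{i-1}\ z_i)$ and $g=t_1t_2\cdots t_{j-1}$. Then $g(z_{j-1})=z_0$ and $g(z_j)=z_j$, so
\[
(x\ x')=g\,t_j\,g^{-1}=t_1\cdots t_{j-1}\,t_j\,t_{j-1}\cdots t_1 .
\]
Multiply $\sigma$ on the right by these $2j-1$ factors, one after another. Each factor exchanges two friends in $W$. By (O2) every intermediate bijection is $(d_1-2D)$-rich on $W$, and
\[
d_1-2D\ge214L\ge203L+3\ge d_0+D+3 .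
\]
So each factor costs at most $15D^3$ swaps, and the total is at most $(2D-1)15D^3\le30D^4$.
\end{proof}

\section{Shuffling a good configuration}\label{sec:shuffle}

We now make Section~\ref{sec:stuck} precise. Conclusion (ii) below is phrased for all people and positions with enough neighbors in $W$ and $\sigma(W)$, whether or not they belong to these sets; this is what will allow $W$ to grow.

\begin{lemma}\label{lem:shuffle}
Let $(W,\sigma)$ be good, $N=|W|\ge0.9n$ and $T=\sigma(W)$. Let $\mathcal B$ be the set of the $N!$ bijections that agree with $\sigma$ outside $W$. Then more than half of all $\rho\in\mathcal B$ satisfy both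
\begin{itemize}
\item[\textup{(i)}] $\operatorname{dist}(\sigma,\rho)\le30nD^4$;
\item[\textup{(ii)}] $M^W_\rho(u,y)\ge d_2$ for all $u\in V(X)$ and $y\in V(Y)$ with $|N_X(u)\cap W|\ge pn/2$ and $|N_Y(y)\cap T|\ge qn/2$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $\rho\in\mathcal B$ be uniformly random and, independently, let $x_1,\dots,x_N$ be a uniformly random ordering of $W$. Put $\pi_0=\sigma$. Let $\pi_j$ arise from $\pi_{j-1}$ by exchanging the positions of $x_j$ and of the person who stands on $\rho(x_j)$, namely $\pi_{j-1}^{-1}(\rho(x_j))\in W$; nothing changes if they coincide. Then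
\begin{equation}\label{eq:settled}
\pi_j(x_i)=\rho(x_i)\qquad\text{for } i\le j .
\end{equation}
This is clear for $i=j$. For $i<j$ it follows by induction: step $j$ does not move $x_i$, because $x_i\ne x_j$ and because $x_i$ stands on $\rho(x_i)\ne\rho(x_j)$. In particular $\pi_N=\rho$.

Let $J=\lfloor N/2\rfloor$ and $I=\{x_1,\dots,x_J\}$. Then $I$ is a uniform $J$-subset of $W$. Since $\rho$ is independent of $I$, conditionally on $I$ the set $\rho(I')$ is a uniform $|I'|$-subset of $T$ for any $I'\subseteq I$ determined by $I$.

Fix $u\in W$ and $y\in T$, and let $A=N_X(u)\cap W$ and $B=N_Y(y)\cap T$. As $(W,\sigma)$ is thick, $|A|\ge pn/2$ and $|B|\ge qn/2$. We bound $M^W_{\pi_j}(u,y)=|\pi_j(A)\cap B|$ from below, by meetings that are not yet destroyed if $j\le J$ and by meetings that are already created if $j\ge J$.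

\emph{Times $j\le J$.} Let $Z_0=\{x\in A:\sigma(x)\in B\}$, so $|Z_0|\ge d_2$ because $(W,\sigma)$ is $d_2$-rich. Let $Z_1=Z_0\setminus I$ and $Z_2=\{x\in Z_1:\sigma(x)\notin\rho(I)\}$. A person $x\in Z_2$ satisfies $\pi_j(x)=\sigma(x)$ for all $j\le J$, by induction on $j$: step $j$ moves only $x_j\ne x$ and the person on $\rho(x_j)\ne\sigma(x)$. So $M^W_{\pi_j}(u,y)\ge|Z_2|$ for all $j\le J$.

The variable $|Z_1|$ is hypergeometric with mean $|Z_0|(N-J)/N\ge d_2/2$, so by \eqref{eq:half} $\Pr(|Z_1|\le d_2/4)\le e^{-d_2/16}$. Given $I$ with $|Z_1|>d_2/4$, the variable $|Z_2|=|\sigma(Z_1)\setminus\rho(I)|$ is hypergeometric with mean at least $d_2/8$, so $\Pr(|Z_2|\le d_2/16\mid I)\le e^{-d_2/64}=n^{-55}$. Since $d_2/16=d_1$, we obtain $\Pr(|Z_2|<d_1)\le2n^{-55}$.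

\emph{Times $j\ge J$.} By \eqref{eq:settled}, $M^W_{\pi_j}(u,y)\ge|\rho(A\cap I)\cap B|$ for all $j\ge J$. The variable $|A\cap I|$ is hypergeometric with mean $|A|J/N\ge|A|/3\ge pn/6$, so $\Pr(|A\cap I|\le pn/12)\le e^{-pn/48}\le n^{-55}$. Given $I$ with $|A\cap I|>pn/12$, the variable $|\rho(A\cap I)\cap B|$ is hypergeometric with mean at least $\frac{pn}{12}\cdot\frac{qn}2\cdot\frac1n=\mu/24$, so it is at most $\mu/48$ with probability at most $e^{-\mu/192}\le n^{-55}$. Since $\mu/48\ge625L\ge d_1$, it is less than $d_1$ with probability at most $2n^{-55}$ in total.

\emph{Conclusion \textup{(ii)}.} For $u\in V(X)$, $y\in V(Y)$ as in (ii), define $A$ and $B$ as above. Then $M^W_\rho(u,y)=|\rho(A)\cap B|$ is hypergeometric with mean $|A||B|/N\ge\mu/4$. It is at most $\mu/8$ with probability at most $e^{-\mu/32}\le n^{-55}$, and $\mu/8\ge3750L\ge d_2$.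

Taking the union over at most $n^2$ pairs $(u,y)$, we see that with probability at least $1-5n^{-53}>\frac12$ all the pairs $(W,\pi_j)$, $0\le j\le N$, are $d_1$-rich and (ii) holds. On this event Lemma~\ref{lem:exchange} gives $\operatorname{dist}(\pi_{j-1},\pi_j)\le30D^4$ for each $j\le N$, and (i) follows. Properties (i) and (ii) depend on $\rho$ alone and not on the ordering, so more than half of $\mathcal B$ satisfies them.
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}

By Lemmas~\ref{lem:P1}--\ref{lem:P3} it suffices to prove the conclusion for fixed $X,Y$ satisfying (P1)--(P3).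

Let $\sigma_0$ be any bijection, and take $W_0$ from (P3). We construct $(W_i,\sigma_i)$ for $i=1,2,\dots$ as follows, stopping as soon as $W_i=V(X)$. Suppose that $(W_i,\sigma_i)$ is good and that $U_i=V(X)\setminus W_i$ has size $s_i$ with $1\le s_i\le n/400$. Let
\[
W_{i+1}=W_i\cup\big\{u\in U_i:\ |N_X(u)\cap W_i|\ge pn/2\ \text{ and }\ |N_Y(\sigma_i(u))\cap\sigma_i(W_i)|\ge qn/2\big\},
\]
and let $\sigma_{i+1}$ be a bijection $\rho$ provided by Lemma~\ref{lem:shuffle} for $(W_i,\sigma_i)$.

\emph{The step is cheap.} By (i), $\operatorname{dist}(\sigma_i,\sigma_{i+1})\le30nD^4$.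

\emph{The new pair is good.} As $\sigma_{i+1}$ agrees with $\sigma_i$ outside $W_i$, we have $\sigma_{i+1}(W_i)=\sigma_i(W_i)$ and $\sigma_{i+1}(W_{i+1})=\sigma_i(W_{i+1})$. Every $u\in W_{i+1}$ has at least $pn/2$ friends in $W_i$, and every $y\in\sigma_{i+1}(W_{i+1})$ has at least $qn/2$ neighbors in $\sigma_i(W_i)$: for the elements of $W_i$ and $\sigma_i(W_i)$ because $(W_i,\sigma_i)$ is thick, and for the new ones by definition. By (O1), $(W_{i+1},\sigma_{i+1})$ is thick. For all such $u$ and $y$, conclusion (ii) and (O1) give
\[
M^{W_{i+1}}_{\sigma_{i+1}}(u,y)\ge M^{W_i}_{\sigma_{i+1}}(u,y)\ge d_2,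
\]
so $(W_{i+1},\sigma_{i+1})$ is $d_2$-rich.

\emph{The remainder halves.} By (P2) for $U_i$ in $X$, at most $s_i/4$ people of $U_i$ fail the first condition in the definition of $W_{i+1}$. By (P2) for $\sigma_i(U_i)=V(Y)\setminus\sigma_i(W_i)$ in $Y$, at most $s_i/4$ fail the second. So $s_{i+1}\le s_i/2$.

Since $s_0<n\le2^{r_0}$, we reach $W_i=V(X)$ for some $i\le r_0$. Apply Lemma~\ref{lem:shuffle} once more, with $W=V(X)$; now $\mathcal B$ consists of all $n!$ bijections, and more than half of them are within $30nD^4$ of $\sigma_i$. They are therefore within
\[
K=30(r_0+1)nD^4\le30nD^5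
\]
of $\sigma_0$. This holds for every $\sigma_0$, so any two balls of radius $K$ in $\mathsf{FS}(X,Y)$ intersect. Hence $\mathsf{FS}(X,Y)$ is connected, with diameter at most $2K\le60nD^5\le60\cdot3^5\,nL^5\le15000\,nL^5$.\qed

\section{Lower bounds on the diameter}\label{sec:lower}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
By \eqref{eq:sym} we may assume, for each $n$, that $r=q$. Write $L=\log n$. By Theorem~\ref{thm:A}, w.h.p.\ $\mathsf{FS}(X,Y)$ is connected. Then $Y$ is connected, since no person can leave a component of $Y$. By \eqref{eq:upper} with $x=8qn$, the bound $\Delta(Y)\le8qn$ on the maximum degree fails with probability at most $n(e/8)^{8qn}=o(1)$, because $qn\ge c_0L$. We show that the stated bound holds for large $n$ whenever these properties do.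

\emph{The bound $n-1$.} If $\operatorname{dist}(\sigma,\sigma\circ\kappa)=k$, then $\kappa$ is a product of $k$ transpositions. Multiplying a permutation by a transposition changes its number of cycles by exactly one. So for an $n$-cycle $\kappa$ we have $k\ge n-1$.

\emph{The second bound.} Here we count how far people have to travel. Let $\varrho=\lfloor L/(2\log(8qn+1))\rfloor$. Increasing the radius of a ball in $Y$ by $1$ multiplies its size by at most $\Delta(Y)+1$, so a ball of radius $\varrho$ has at most $(8qn+1)^{\varrho}\le\sqrt n\le n/2$ vertices. Fix $\sigma$, let $\tau$ be a uniformly random bijection, and let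
\[
\Phi_\tau(\sigma)=\sum_{u\in V(X)}\operatorname{dist}_Y(\sigma(u),\tau(u)).
\]
Each $\tau(u)$ is a uniformly random position, so it is at distance more than $\varrho$ from $\sigma(u)$ with probability at least $\frac12$. Hence $\Phi_\tau(\sigma)$ has mean at least $n\varrho/2$, and some $\tau$ has $\Phi_\tau(\sigma)\ge n\varrho/2$. For this $\tau$, a friendly swap changes $\Phi_\tau$ by at most $2$, since two people move by one step each, and $\Phi_\tau(\tau)=0$. So $\operatorname{dist}(\sigma,\tau)\ge n\varrho/4$.

\emph{Consequences.} The diameter is $n^{1+o(1)}$ by the bound $n-1$ and Theorem~\ref{thm:A}. Let $c\ge c_0$. Every $C>1$ is admissible by Theorem~\ref{thm:A}. For $p=1$ and $q=cL/n$ the second bound is $(\frac18-o(1))\,nL/\log L$, which exceeds $n$ for large $n$. So no $C\le1$ is admissible.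
\end{proof}

\section{Below the threshold}\label{sec:below}

We prove Theorem~\ref{thm:C}. Let $L=\log n$, $\varepsilon=\frac1{40}$ and $pq\le\varepsilon L/n$. By \eqref{eq:sym} we may assume $q\le p$. All estimates below are uniform in $p,q$, and ``for large $n$'' does not depend on them.

If $q$ is very small, $Y$ has isolated positions. Otherwise we find a bijection in which nobody can move. Equivalently, we look for a bijection $\phi\colon V(Y)\to V(X)$ that sends every edge of $Y$ to a non-edge of $X$: then $\phi^{-1}$ is an isolated vertex of $\mathsf{FS}(X,Y)$, which has $n!>1$ vertices.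

\subsection{The case $q\le L/(2n)$}

Put $q_0=L/(2n)$. Having an isolated vertex is a decreasing property, so it suffices to show that $Y\sim\mathcal G(n,q_0)$ has one w.h.p. The number $Z$ of isolated vertices satisfies
\[
\mathbb EZ=n(1-q_0)^{n-1}=n^{1/2+o(1)}\to\infty,\qquad
\mathbb EZ(Z-1)=n(n-1)(1-q_0)^{2n-3}\le\frac{(\mathbb EZ)^2}{1-q_0}.
\]
By Chebyshev's inequality,
\[
\Pr(Z=0)\le\frac{\mathbb EZ(Z-1)+\mathbb EZ-(\mathbb EZ)^2}{(\mathbb EZ)^2}\le\frac1{\mathbb EZ}+\frac{q_0}{1-q_0}\to0 .
\]
The person on an isolated position never moves, so bijections that place different people there lie in different components, and $\mathsf{FS}(X,Y)$ is disconnected.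

\subsection{A correlation inequality}

In the remaining case we shall have to bound the probability that many events, each depending on a set of edges, occur together, when these sets overlap but each edge is in few of them. The tool is the following case of Finner's inequality \cite{Finner}; we include the short proof.

\begin{lemma}\label{lem:finner}
Let $\xi_1,\dots,\xi_N$ be independent finite-valued random variables and $\ell\ge1$ an integer. Let $g_1,\dots,g_s\ge0$, where $g_j$ is a function of $(\xi_i)_{i\in S_j}$ and every $i$ lies in at most $\ell$ of the sets $S_j$. Then $\mathbb E\prod_jg_j\le\prod_j(\mathbb Eg_j^\ell)^{1/\ell}$.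
\end{lemma}

\begin{proof}
We use induction on $N$. For $N=0$ the $g_j$ are constants and equality holds. Let $N\ge1$, let $\mathcal J=\{j:N\in S_j\}$, so $|\mathcal J|\le\ell$, and let $\mathbb E_N$ denote expectation over $\xi_N$ alone. By H\"older's inequality with $|\mathcal J|$ exponents equal to $|\mathcal J|$, and since the norms $(\mathbb E_N|\cdot|^a)^{1/a}$ increase with $a$,
\[
\mathbb E_N\prod_{j\in\mathcal J}g_j\le\prod_{j\in\mathcal J}h_j,\qquad h_j=(\mathbb E_Ng_j^\ell)^{1/\ell}
\]
(for $\mathcal J=\emptyset$ both sides are $1$). Put $h_j=g_j$ for $j\notin\mathcal J$. Then $\mathbb E\prod_jg_j\le\mathbb E\prod_jh_j$, each $h_j$ depends only on the $\xi_i$ with $i\in S_j\setminus\{N\}$, and $\mathbb Eh_j^\ell=\mathbb Eg_j^\ell$. The induction hypothesis for the $h_j$ finishes the proof.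
\end{proof}

\subsection{The case $q>L/(2n)$}

Now $p\le\varepsilon L/(nq)<2\varepsilon=\frac1{20}$, and $q^2\le pq$ gives $q\le\sqrt{\varepsilon L/n}$.

If we embedded the positions into $X$ one at a time, we would run out of free people near the end. So we embed them in batches $V_1,V_2,\dots$ into prescribed sets of people $U_1,U_2,\dots$, using a perfect matching for each batch. Since the sets $U_i$ are fixed in advance, the pairs of people examined for one batch are not examined for any other. A batch should be independent in $Y$, so that its edges go only to other batches; no position should have many neighbors in one batch, so that Lemma~\ref{lem:finner} applies with small $\ell$; and each batch should have size nearly $\sqrt n$, so that the matching exists.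

\emph{Preparing $Y$.} Fix in advance a partition of $V(Y)$ into $\lfloor\sqrt n\rfloor$ blocks with sizes in $[\sqrt n/2,2\sqrt n]$. Let $\ell=\lceil L\rceil$. W.h.p.\ both of the following hold.
\begin{itemize}
\item[(a)] $\Delta(Y)\le8qn$. By \eqref{eq:upper}, and since $8qn>4L$, this fails with probability at most $n(e/8)^{8qn}\le n(e/8)^{4L}\le n^{-3}$.
\item[(b)] Every vertex has at most $\ell$ neighbors in each block. Otherwise some vertex has at least $L$ neighbors in some block. A block has at most $2\sqrt n$ vertices, and $e\cdot2\sqrt n\,q\le2e\sqrt{\varepsilon L}\le\sqrt L$. So by \eqref{eq:upper} with $x=L$ the failure probability is at most $n^{3/2}L^{-L/2}=o(1)$.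
\end{itemize}
Fix $Y$ with these properties; $X$ is independent of it. The Hajnal--Szemer\'edi theorem \cite{HS} says that a graph of maximum degree at most $\ell$ has a proper coloring with $\ell+1$ colors whose class sizes differ by at most one. By (b) it applies to $Y$ induced on each block. The color classes of all blocks form a partition $V_1,\dots,V_t$ of $V(Y)$ into $Y$-independent sets, each inside one block, with sizes
\[
m_i=|V_i|\ge\frac{\sqrt n/2}{L+2}-1\ge\frac{\sqrt n}{4L}
\]
for large $n$; in particular the classes are nonempty and $t\le n$. Fix a partition $U_1,\dots,U_t$ of $V(X)$ with $|U_i|=m_i$, and write $V_{<i}=V_1\cup\dots\cup V_{i-1}$ and $U_{<i}=U_1\cup\dots\cup U_{i-1}$.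

\emph{The embedding.} We define $\phi\colon V_i\to U_i$ for $i=1,2,\dots$ in such a way that $\phi|_{V_{<i}}$ is a function of $X[U_{<i}]$. At stage $i$ let $\Gamma_i$ be the bipartite graph with parts $V_i$ and $U_i$ in which $y\sim x$ if and only if $x$ has no $X$-edge to $\phi(N_Y(y)\cap V_{<i})$. If $\Gamma_i$ has a perfect matching, let $\phi|_{V_i}$ be the first one in some fixed order; otherwise the embedding fails. If all stages succeed, then $\phi$ sends edges of $Y$ to non-edges of $X$: since the $V_i$ are independent, each edge of $Y$ joins some $y\in V_i$ to a vertex of $V_{<i}$, for some $i$.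

\emph{One stage.} Condition on $X[U_{<i}]$, with all earlier stages successful. This determines $\phi|_{V_{<i}}$, and the pairs between $U_i$ and $U_{<i}$ are still independently edges with probability $p$. For $y\in V_i$ and $x\in U_i$, by (a) and since $1-p\ge e^{-2p}$ for $0\le p\le\frac12$,
\[
\Pr(y\sim x)\ge(1-p)^{8qn}\ge e^{-16pqn}\ge n^{-0.4}=:\pi_0 .
\]
(This is where the constant $\frac1{40}$ enters: $\pi_0$ has to be well above $n^{-1/2}$, since the batches have size nearly $\sqrt n$.)

Fix $x\in U_i$ and $S\subseteq V_i$. For $y\in S$ let $g_y=\mathbf 1[y\not\sim x]$; it is a function of the indicators of the pairs $xz$ with $z\in\phi(N_Y(y)\cap V_{<i})$, and $\mathbb Eg_y^\ell=\mathbb Eg_y\le1-\pi_0$. For $v\in V_{<i}$, the pair $x\phi(v)$ is used only by the $y\in S\cap N_Y(v)$, and there are at most $\ell$ of these, by (b), because $V_i$ lies in one block. So Lemma~\ref{lem:finner} gives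
\[
\Pr\big(x\not\sim y\ \text{ for all } y\in S\big)\le(1-\pi_0)^{|S|/\ell}\le e^{-\theta|S|},\qquad\theta=\pi_0/\ell .
\]
For different $x\in U_i$ these events depend on disjoint sets of pairs and are independent. Hence for $S\subseteq V_i$ and $S'\subseteq U_i$ the probability that $\Gamma_i$ has no edge between $S$ and $S'$ is at most $e^{-\theta|S||S'|}$.

Let $m=m_i$. If $\Gamma_i$ has no perfect matching, then by Hall's theorem some $S\subseteq V_i$ has fewer than $|S|$ neighbors in $U_i$. Choosing a set $S'$ of $m+1-|S|$ of its non-neighbors, we get nonempty sets $S\subseteq V_i$ and $S'\subseteq U_i$ with $|S|+|S'|=m+1$ and no edge between them. Let $j=\min(|S|,|S'|)$. The other set has size $m+1-j\ge m/2$, and for given $j$ there are at most $2\binom mj\binom m{j-1}\le2n^{2j}$ choices of $(S,S')$. Since $\ell\le2L$,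
\[
\frac{\theta m}2\ge\frac{n^{-0.4}}{2L}\cdot\frac{\sqrt n}{8L}=\frac{n^{0.1}}{16L^2}\ge5L
\]
for large $n$. So stage $i$ fails with probability at most
\[
\sum_{j\ge1}2n^{2j}e^{-\theta jm/2}\le2\sum_{j\ge1}n^{2j}n^{-5j}\le4n^{-3}.
\]
Summing over $t\le n$ stages, the embedding fails with probability at most $4n^{-2}$. This proves Theorem~\ref{thm:C}.\qed

\begin{thebibliography}{9}

\bibitem{AL}
Amogh Akella and Rupert Li,
\emph{Diameter Bounds for Friends-and-Strangers Graphs},
arXiv:2509.23511 (2025).

\bibitem{Finner}
Finner,
\emph{Ann.\ Probab.}\ 20 (1992).

\bibitem{HS}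
Hajnal and Szemer\'edi
(1970).

\bibitem{Hoeffding}
Hoeffding,
\emph{JASA} 58 (1963).

\bibitem{JLR}
Janson, {\L}uczak and Ruci\'nski,
\emph{Random Graphs}.

\end{thebibliography}

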